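\title{The least number of subset sums of a multiset in $\mathbb{F}_p^2$}

\begin{abstract}
Let $p$ be a prime, and let $A$ be a multiset of nonzero elements of $\mathbb{F}_p^2$ such that every subgroup of order $p$ contains fewer than $p$ elements of $A$, counted with multiplicity. We prove that if $|A|=p+k$ with $0\le k\le p-3$, then $A$ has at least $(k+2)p$ distinct subset sums; this was posed as a conjecture in a paper of Martin, Peilloux, and Wong. We classify the cases of equality, prove a sharp gap above the minimum, and show that the minimum is $p^2-1$ for $|A|=2p-2$ and $p\ge 3$, and $p^2$ for $|A|\ge 2p-1$. The proof turns the Combinatorial Nullstellensatz into a dimension count in $\mathbb{F}_p[U,V]/(U^p,V^p)$ and controls the loss with a Jacobian estimate for forms $U^pP+V^pQ$.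
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $p$ be a prime. For a finite multiset $A$ in an abelian group, $|A|$ is the number of elements of $A$ counted with multiplicity, and $\Sigma A$ is the \emph{set} of all sums of sub-multisets of $A$, the empty sum $\mathbf{0}$ included. How small can $\Sigma A$ be for a given $|A|$?

In $\mathbb{F}_p$ the answer follows from the Cauchy--Davenport theorem: for nonempty $Y,Z\subseteq\mathbb{F}_p$ one has $|Y+Z|\ge\min(p,|Y|+|Z|-1)$. By induction, nonempty sets $Y_1,\dots,Y_r\subseteq\mathbb{F}_p$ satisfy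
\begin{equation}\label{eq:CD}
|Y_1+\dots+Y_r|\ \ge\ \min\Big(p,\ 1+\sum_{i=1}^r(|Y_i|-1)\Big).
\end{equation}
Since $\Sigma A$ is the sum of the sets $\{0,x\}$ over the elements $x$ of $A$, a multiset of $n$ nonzero elements of $\mathbb{F}_p$ has at least $\min(p,n+1)$ subset sums, and $n$ copies of $1$ have exactly that many.

In the plane $\mathbb{F}_p^2$, call a subgroup of order $p$ a \emph{line}. Each nonzero point lies on exactly one line. By the one-dimensional bound, $p-1$ nonzero points on a line $L$ already produce all of $L$ as subset sums, so further points on $L$ add nothing, and neither does the point $\mathbf{0}$. These two kinds of waste are excluded by calling a multiset $A$ in $\mathbb{F}_p^2$ \emph{valid} if $\mathbf{0}\notin A$ and every line contains at most $p-1$ elements of $A$, counted with multiplicity. A valid multiset with $|A|\le p-1$ may still lie on one line and have only $|A|+1$ subset sums. From $|A|=p$ on it must leave the line, and the problem becomes two-dimensional.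

\begin{example}\label{ex:product}
Let $A$ consist of $a_1$ copies of $(1,0)$ and $a_2$ copies of $(0,1)$, with $1\le a_2\le a_1\le p-1$ and $a_1+a_2=p+k$. Then $A$ is valid and $|\Sigma A|=(a_1+1)(a_2+1)$. For a fixed sum the product decreases as $a_1$ grows. The extreme choice $(a_1,a_2)=(p-1,k+1)$ gives $(k+2)p$, and the next choice $(p-2,k+2)$ gives $(k+3)(p-1)$.
\end{example}

One would guess that using more lines only creates more sums, so that $(k+2)p$ is the minimum. The following conjecture is posed in \cite{MPW}: \emph{if $A$ is valid and $|A|=p+k$ with $0\le k\le p-3$, then $|\Sigma A|\ge (k+2)p$.} The case $k=0$ is known, and so is the case $k=1$, $p\ge5$; we do not use these results. Both conditions of validity are needed. For $p$ copies of $(1,0)$ and $k$ copies of $(0,1)$ there are only $(k+1)p$ sums; for $p\ge 3$, the multiset made of $\mathbf{0}$, $(0,1)$ and $p-2$ copies of $(1,0)$ has $p$ elements and only $2p-2$ sums.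

\begin{theorem}\label{thm:min}
Let $A$ be a valid multiset in $\mathbb{F}_p^2$.
\begin{enumerate}
\item[(a)] If $|A|=p+k$ with $0\le k\le p-3$, then $|\Sigma A|\ge (k+2)p$.
\item[(b)] If $|A|=2p-2$, then $|\Sigma A|\ge p^2-1$. For every $p\ge3$ equality occurs.
\item[(c)] If $|A|\ge 2p-1$, then $\Sigma A=\mathbb{F}_p^2$.
\end{enumerate}
\end{theorem}

Part (a) proves the conjecture, and Example~\ref{ex:product} attains the bound. Part (b) shows that the guess fails at $k=p-2$, where $(k+2)p=p^2$, so the upper limit $|A|\le 2p-3$ is optimal for every $p\ge3$. The next theorem describes the extremal multisets and what lies above them. We write $A\cap L$ and $A\setminus L$ for the multisets of elements of $A$ on and off the line $L$.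

\begin{theorem}\label{thm:structure}
Let $0\le k\le p-3$, and let $A$ be valid with $|A|=p+k$.
\begin{enumerate}
\item[(a)] If no line contains $p-1$ elements of $A$, then
\[
|\Sigma A|\ \ge\ \max\{(k+3)(p-1),\ (k+2)p+1\}.
\]
For $k\le p-4$ this bound is attained.
\item[(b)] $|\Sigma A|=(k+2)p$ if and only if there are a line $L$ with $|A\cap L|=p-1$ and a point $d\notin L$ with $A\setminus L\subseteq (d+L)\cup(-d+L)$.
\end{enumerate}
\end{theorem}

Both theorems follow from a statement about sums of arbitrary subsets of lines.

\begin{theorem}\label{thm:lines}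
Let $L_1,\dots,L_m$ be distinct lines and let $B_s\subseteq L_s$ with $|B_s|=a_s+1$ and $1\le a_s\le p-1$. Suppose that $n=\sum_s a_s=p+k$ with $0\le k\le p-2$, and let $X=B_1+\dots+B_m$.
\begin{enumerate}
\item[(i)] If some $a_s=p-1$, then $|X|\ge (k+2)p$.
\item[(ii)] If $k\le p-3$ and all $a_s\le p-2$, then $|X|\ge (k+2)p+\max(1,\,p-k-3)$.
\item[(iii)] If $k=p-2$, then $|X|\ge p^2-1$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:CD} contains everything that needs only \eqref{eq:CD}: part (i), and the deduction of Theorems~\ref{thm:min} and~\ref{thm:structure} from Theorem~\ref{thm:lines}. The remaining sections prove parts (ii) and (iii), starting with an example in $\mathbb{F}_3^2$.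

\section{What Cauchy--Davenport gives}\label{sec:CD}

A line $L$ and the quotient $\mathbb{F}_p^2/L$ are both isomorphic to $\mathbb{F}_p$, so \eqref{eq:CD} applies in each.

\begin{proof}[Proof of Theorem~\ref{thm:lines}(i)]
If $a_s=p-1$, then $B_s=L_s$, so $X$ is a union of cosets of $L_s$. For $i\ne s$ the projection to $\mathbb{F}_p^2/L_s$ is injective on $L_i$, because $L_i\cap L_s=\{\mathbf{0}\}$; hence the image of $B_i$ has $a_i+1$ elements. Since $\sum_{i\ne s}a_i=k+1$, inequality \eqref{eq:CD} gives at least $\min(p,k+2)=k+2$ cosets.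
\end{proof}

Now let $A$ be valid with $|A|=p+k$ and $0\le k\le p-2$. Let $L_1,\dots,L_m$ be the lines that meet $A$, and let $a_s=|A\cap L_s|$. As $\mathbf{0}\notin A$, every element of $A$ lies on exactly one of them, so $\sum_s a_s=p+k$, and $1\le a_s\le p-1$ by validity. The multiset $A\cap L_s$ consists of $a_s$ nonzero elements of $L_s$, so it has at least $a_s+1$ subset sums; choose $B_s\subseteq\Sigma(A\cap L_s)$ with $|B_s|=a_s+1$. Then
\begin{equation}\label{eq:reduction}
\Sigma A=\Sigma(A\cap L_1)+\dots+\Sigma(A\cap L_m)\ \supseteq\ B_1+\dots+B_m,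
\end{equation}
and every lower bound of Theorem~\ref{thm:lines} passes to $|\Sigma A|$.

\begin{proof}[Proof of Theorem~\ref{thm:min}]
(a) Apply \eqref{eq:reduction} and part (i) or (ii) of Theorem~\ref{thm:lines}.

(b) The bound is \eqref{eq:reduction} and part (iii). For $p\ge3$ let $A$ consist of $p-2$ copies of $(0,1)$, $p-2$ copies of $(1,0)$, and the points $(1,1)$ and $(1,-1)$. These four points lie on four different lines, which carry $p-2$, $p-2$, $1$ and $1$ elements of $A$; so $A$ is valid, and $|A|=2p-2$. Exactly $p$ elements of $A$ have first coordinate $1$, the others have first coordinate $0$. A subset sum with first coordinate $0$ therefore uses none or all of these $p$ elements, and their total is $\mathbf{0}$. So its second coordinate lies in $\{0,1,\dots,p-2\}$, and $(0,p-1)\notin\Sigma A$. Thus $|\Sigma A|=p^2-1$.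

(c) A sub-multiset of a valid multiset is valid and has no new subset sums, so we may assume $|A|=2p-1$. Remove one element $x$ from $A$, and let $Y$ be the set of subset sums of the rest. Then $\Sigma A=Y\cup(Y+x)$, and by (b) the set $Y$ misses at most one point $w$. If it misses $w$, then $w-x\ne w$ lies in $Y$, so $w\in Y+x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
(a) Here all $a_s\le p-2$. Since $(k+2)p+(p-k-3)=(k+3)(p-1)$, the bound is \eqref{eq:reduction} and Theorem~\ref{thm:lines}(ii). For $k\le p-4$ the maximum equals $(k+3)(p-1)$, because $p-k-3\ge1$. It is attained by $p-2$ copies of $(1,0)$ and $k+2$ copies of $(0,1)$, as in Example~\ref{ex:product}; no line contains $p-1$ of these elements because $k+2\le p-2$.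

(b) If no line contains $p-1$ elements of $A$, then $|\Sigma A|>(k+2)p$ by (a), and the stated condition fails as well. So let $|A\cap L|=p-1$, let $\pi$ be the projection to $\mathbb{F}_p^2/L$, and let $A'=\pi(A\setminus L)$, a multiset of $k+1\le p-2$ nonzero elements. Since $\Sigma(A\cap L)=L$, we have $|\Sigma A|=p\,|\Sigma A'|$. The condition on $d$ says that every element of $A'$ is $\pm\pi(d)$. If $A'$ consists of $b$ copies of $\pi(d)$ and $c$ copies of $-\pi(d)$, then $\Sigma A'=\{i\pi(d):-c\le i\le b\}$ has exactly $b+c+1=k+2\le p$ elements, and equality holds. If there is no such $d$, then $A'$ has two elements $x,y$ with $x\ne\pm y$. The four sums $0,x,y,x+y$ are distinct, and adding the sets $\{0,z\}$ for the other $k-1$ elements $z$ gives $|\Sigma A'|\ge\min(p,k+3)=k+3$ by \eqref{eq:CD}. Then $|\Sigma A|>(k+2)p$.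
\end{proof}

\section{An example in $\mathbb{F}_3^2$}\label{sec:example}

When no $B_s$ fills its line, $X$ need not be a union of cosets, and a projection forgets how many points of $X$ lie in each coset. We count differently: $|X|$ is the dimension of the space of functions $X\to\mathbb{F}_p$, so it suffices to find many polynomials that are linearly independent on $X$. The tool for showing that a polynomial does not vanish on $X$ is Alon's Combinatorial Nullstellensatz.

\begin{theorem}[Combinatorial Nullstellensatz]\label{thm:CN}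
Let $K$ be a field and let $g\in K[t_1,\dots,t_m]$ have degree at most $d=d_1+\dots+d_m$. If $g$ vanishes on $\Omega_1\times\dots\times\Omega_m$, where $\Omega_s\subseteq K$ and $|\Omega_s|>d_s$ for all $s$, then the coefficient of $t_1^{d_1}\cdots t_m^{d_m}$ in $g$ is zero.
\end{theorem}

Take $p=3$, the four lines spanned by $(1,0)$, $(0,1)$, $(1,1)$, $(1,-1)$, and a two-point set $B_s$ on each. This is the case $n=4=2p-2$ of Theorem~\ref{thm:lines}(iii), which asserts $|X|\ge8$. The points of $X$ are
\[
x=t_1+t_3+t_4,\qquad y=t_2+t_3-t_4,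
\]
where each $t_s$ runs through a two-element set $\Omega_s\subseteq\mathbb{F}_3$. We claim that the eight monomials $x^uy^v$ with $u,v\le2$ and $u+v\le3$ are linearly independent on $X$. Suppose that a nonzero combination $f$ vanishes on $X$; let $d$ be its degree and $f_d\neq0$ its part of degree $d$. After substitution, $f$ vanishes on $\prod_s\Omega_s$. Theorem~\ref{thm:CN} with all $d_s\in\{0,1\}$ says that each squarefree monomial of degree $d$ in the $t_s$ has coefficient zero, and this coefficient depends only on $f_d$.
\begin{itemize}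
\item $d=3$, $f_3=\alpha x^2y+\beta xy^2$: the coefficients of $t_1t_2t_3$ and $t_1t_2t_4$ are $2\alpha+2\beta$ and $2\alpha-2\beta$.
\item $d=2$, $f_2=\alpha x^2+\beta xy+\gamma y^2$: the coefficients of $t_1t_2$, $t_1t_3$ and $t_2t_3$ are $\beta$, $2\alpha+\beta$ and $\beta+2\gamma$.
\item $d=1$, $f_1=\alpha x+\beta y$: the coefficients of $t_1$ and $t_2$ are $\alpha$ and $\beta$.
\item $d=0$: the coefficient of $1$ is $f_0$.
\end{itemize}
In each case $f_d=0$, a contradiction. Hence $|X|\ge 1+2+3+2=8$. The ninth monomial $x^2y^2$ escapes: the coefficient of $t_1t_2t_3t_4$ in it is $2\cdot2$ times the coefficient of $t_3t_4$ in $xy$, which is $-1+1=0$. This is no weakness of the method, since the multiset in the proof of Theorem~\ref{thm:min}(b) has exactly $8$ subset sums for $p=3$.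

The coefficients follow a pattern. Attach to the four lines the linear forms $U$, $V$, $U+V$, $U-V$, and to a monomial in the $t_s$ the product of the corresponding forms. Thus $t_1t_3$ corresponds to $U^2+UV$ and $t_1t_2t_4$ to $U^2V-UV^2$; replacing $U^uV^v$ by $u!\,v!$ times the coefficient of $x^uy^v$ yields $2\alpha+\beta$ and $2\alpha-2\beta$, as found above. The monomial $t_1t_2t_3t_4$ corresponds to $UV(U+V)(U-V)=U^3V-UV^3$. Its terms have an exponent $\ge 3$, so they match none of the nine monomials $x^uy^v$ with $u,v\le2$, and the condition is empty. In general the number of independent conditions in degree $d$ is the dimension of a span of products of linear forms modulo the ideal $(U^p,V^p)$, and the difficulty is that such products can fall into this ideal.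

\section{Counting points degree by degree}\label{sec:count}

From now on the hypotheses of Theorem~\ref{thm:lines} are in force, with $0\le k\le p-2$. Let $S=\mathbb{F}_p[U,V]$, let $S_d$ be the space of forms (homogeneous polynomials) of degree $d$, of dimension $d+1$, and let $I=(U^p,V^p)$ and $R=S/I$. The classes of the monomials $U^uV^v$ with $u,v\le p-1$ and $u+v=d$ form a basis of $R_d$. Write $L_s=\mathbb{F}_p(\alpha_s,\beta_s)$, $\ell_s=\alpha_sU+\beta_sV$, and $B_s=\{t(\alpha_s,\beta_s):t\in\Omega_s\}$ with $|\Omega_s|=a_s+1$. The forms $\ell_s$ are pairwise non-proportional because the lines are distinct. Call a tuple $\mathbf{d}=(d_1,\dots,d_m)$ of integers \emph{admissible of degree $d$} if $0\le d_s\le a_s$ and $\sum_sd_s=d$, and let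
\[
W_d=\operatorname{span}\Big\{\prod_s\ell_s^{d_s}:\ \mathbf{d}\text{ admissible of degree }d\Big\}\subseteq S_d\qquad(0\le d\le n).
\]
The space $W_n$ is spanned by $G=\prod_s\ell_s^{a_s}$, and $W_{n-j}$ is spanned by the products obtained from $G$ by deleting $j$ factors. Let $D_j$ be the dimension of the image of $W_{n-j}$ in $R_{n-j}$.

\begin{lemma}\label{lem:count}
$|X|\ge\sum_{j=0}^{n}D_j$.
\end{lemma}

\begin{proof}
Let $\mathcal{P}_d$ be the span of the monomials $x^uy^v$ with $u,v\le p-1$ and $u+v=d$, let $\mathcal{P}_{\le d}=\mathcal{P}_0+\dots+\mathcal{P}_d$, and let $E_d$ be the space of functions on $X$ given by elements of $\mathcal{P}_{\le d}$, with $E_{-1}=0$. The indicator function of a point $(x_0,y_0)$ is $(1-(x-x_0)^{p-1})(1-(y-y_0)^{p-1})\in\mathcal{P}_{\le 2p-2}$, so $E_{2p-2}$ consists of all functions on $X$. As $n\le 2p-2$,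
\[
|X|=\sum_{d=0}^{2p-2}\dim E_d/E_{d-1}\ \ge\ \sum_{d=0}^{n}\dim E_d/E_{d-1}.
\]
Fix $d\le n$. The map $\mathcal{P}_d\to E_d/E_{d-1}$ is onto. An element of $\mathcal{P}_d$ lies in its kernel $Z_d$ exactly when it agrees on $X$ with an element of $\mathcal{P}_{\le d-1}$, that is, when it is the degree-$d$ part of some $f\in\mathcal{P}_{\le d}$ vanishing on $X$. Hence $\dim E_d/E_{d-1}$ is the dimension of the space of linear functionals on $\mathcal{P}_d$ that vanish on $Z_d$.

For $\mathbf{d}$ admissible of degree $d$ and $f\in\mathcal{P}_{\le d}$, let $\lambda_{\mathbf{d}}(f)$ be the coefficient of $\prod_st_s^{d_s}$ in $g=f(\sum_s\alpha_st_s,\sum_s\beta_st_s)$. It depends only on the degree-$d$ part of $f$. If $f$ vanishes on $X$, then $g$ vanishes on $\prod_s\Omega_s$, and $|\Omega_s|>d_s$, so $\lambda_{\mathbf{d}}(f)=0$ by Theorem~\ref{thm:CN}. Thus each $\lambda_{\mathbf{d}}$ vanishes on $Z_d$, and $\dim E_d/E_{d-1}$ is at least the dimension of the span of the $\lambda_{\mathbf{d}}$ in the dual space $\mathcal{P}_d^*$.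

It remains to identify this span. Let $u,v\le p-1$ and $u+v=d$. Summing over all tuples with $u_s+v_s=d_s$ and $\sum_su_s=u$, the multinomial theorem gives
\[
\lambda_{\mathbf{d}}(x^uy^v)=\sum\frac{u!}{\prod_su_s!}\,\frac{v!}{\prod_sv_s!}\prod_s\alpha_s^{u_s}\beta_s^{v_s}
=\frac{u!\,v!}{\prod_sd_s!}\sum\prod_s\binom{d_s}{u_s}\alpha_s^{u_s}\beta_s^{v_s},
\]
and the last sum is the coefficient of $U^uV^v$ in $\prod_s\ell_s^{d_s}$. All factorials here are invertible in $\mathbb{F}_p$, because $u,v\le p-1$ and $d_s\le a_s\le p-1$. Let $\Phi\colon R_d\to\mathcal{P}_d^*$ be the linear isomorphism that sends the class of $U^uV^v$ to the functional with value $u!\,v!$ on $x^uy^v$ and value $0$ on the other monomials. The formula says that $\lambda_{\mathbf{d}}$ is a nonzero multiple of $\Phi(\prod_s\ell_s^{d_s})$. So the $\lambda_{\mathbf{d}}$ span the image under $\Phi$ of the image of $W_d$ in $R_d$, which has dimension $D_{n-d}$.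
\end{proof}

To use the lemma we need the shape of $W_{n-j}$. If only $j$ factors are deleted from $G$, at least $a_s-j$ copies of $\ell_s$ survive. With $x_+=\max(x,0)$, every element of $W_{n-j}$ is therefore divisible by
\[
H_j=\prod_s\ell_s^{(a_s-j)_+},\qquad h_j=\deg H_j=\sum_s(a_s-j)_+ .
\]
In two variables this is the only constraint.

\begin{lemma}\label{lem:shape}
For $0\le j\le n$ we have $h_j\le n-j$ and $W_{n-j}=H_j\,S_{n-j-h_j}$.
\end{lemma}

\begin{proof}
We prove the statement for all tuples $a=(a_1,\dots,a_m)$ of integers $a_s\ge0$, by induction on $n=\sum_sa_s$. Put $d=n-j$, and let $a^{(s)}$ be the tuple $a$ with $a_s$ lowered by $1$; passing from $(a,d)$ to $(a^{(s)},d-1)$ keeps $j$ fixed. If $d=0$, then all $a_s\le n=j$, so $H_j=1$ and $W_0=S_0$. Let $d\ge1$.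

Suppose that some $a_s\ge j+1$. Every admissible tuple has $d_s\ge d-(n-a_s)=a_s-j\ge1$, so $W_d(a)=\ell_sW_{d-1}(a^{(s)})$. Also $H_j(a)=\ell_sH_j(a^{(s)})$, and the claim follows by induction.

Suppose that all $a_s\le j$, so $H_j=1$. Since $\sum_sa_s=d+j>j$, at least two entries are positive, say $a_1$ and $a_2$. By induction $W_{d-1}(a^{(1)})=W_{d-1}(a^{(2)})=S_{d-1}$. The forms $\ell_1,\ell_2$ span $S_1$, so $W_d(a)\supseteq\ell_1S_{d-1}+\ell_2S_{d-1}=S_d$.
\end{proof}

In degrees below $p$ the ideal $I$ is zero, and the count is now explicit. Put $T(x)=x(x+1)/2=1+2+\dots+x$ and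
\[
c_s=(a_s-k-1)_+,\qquad M=p-k-2\ge0 .
\]

\begin{proposition}\label{prop:master}
We have
\begin{equation}\label{eq:master}
|X|\ \ge\ (k+2)p+\Big[T(M)-\sum_sT(c_s)\Big]+\sum_{j=0}^k\big(D_j-(j+1)\big).
\end{equation}
\end{proposition}

\begin{proof}
Let $j=k+1+i$ with $0\le i\le p-1$. Then $n-j=p-1-i<p$, so $R_{n-j}=S_{n-j}$, and Lemma~\ref{lem:shape} gives $D_j=n-j-h_j+1=p-i-\sum_s(c_s-i)_+$. Since $c_s\le p-1$, summing over $i$ yields $\sum_{j>k}D_j=T(p)-\sum_sT(c_s)$. The difference $T(p)-T(M)$ is the sum of the $k+2$ integers $p,p-1,\dots,p-(k+1)$, which is $(k+2)p-T(k+1)$, and $T(k+1)=\sum_{j=0}^k(j+1)$. Insert this into Lemma~\ref{lem:count}.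
\end{proof}

Inequality \eqref{eq:master} compares the given configuration with the extremal one. For $a=(p-1,k+1)$, $\ell_1=U$, $\ell_2=V$ we have $c_1=M$ and $c_2=0$, and for $j\le k$ the space $W_{n-j}$ has the basis $U^{p-1-i}V^{k+1-j+i}$, $0\le i\le j$, of monomials that are independent in $R$; so $D_j=j+1$, and both correction terms vanish. The bracket is an elementary quantity, treated in Section~\ref{sec:end}. The real task is the comparison of $D_j$ with $j+1$ in the degrees $n-j\ge p$.

\section{Multiples of $H_j$ in the ideal $(U^p,V^p)$}\label{sec:ideal}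

The inequality $D_j\ge j+1$ can fail for $j=0$, where it says $G\notin I$. Two examples:
\begin{equation}\label{eq:examples}
U^{p-2}V^{p-2}(U+V)(U-V)=U^pV^{p-2}-V^pU^{p-2},\qquad UV\prod_{c\ne0}(U-cV)=U^pV-V^pU .
\end{equation}
The first (for $p\ge3$) belongs to the multiset in the proof of Theorem~\ref{thm:min}(b), with $k=p-2$. The second takes every line once; here $k=1$, which is inside the range of the conjecture for $p\ge5$. We show that the inequality never fails for $j\ge1$.

Let $0\le j\le k$ and $e=k-j$, so that $n-j=p+e$ with $0\le e\le p-2$. An element of $I_{p+e}$ has the form $U^pP+V^pQ$ with $P,Q\in S_e$. The representation is unique: $U^pP=-V^pQ$ forces $V^p\mid P$, hence $P=Q=0$ as $e<p$. By Lemma~\ref{lem:shape}, $W_{p+e}$ consists of all multiples of $H_j$ of degree $p+e$. For a nonzero form $H$ define the graded $S$-module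
\[
N_H=\{(P,Q)\in S^2:\ H\mid U^pP+V^pQ\},
\]
whose part $(N_H)_t$ of degree $t$ consists of the pairs in $S_t^2$. Then $W_{p+e}\cap I$ corresponds to $(N_{H_j})_e$, and
\begin{equation}\label{eq:Dj}
D_j=p+e+1-h_j-\dim(N_{H_j})_e .
\end{equation}
We need an upper bound for a dimension that depends on the position of the lines. The first step reduces this dependence to a single integer. It uses Hilbert's syzygy theorem, which for two variables says: the kernel of a degree-preserving homomorphism between finitely generated graded free $S$-modules is graded free, that is, it has a finite basis of homogeneous elements.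

\begin{lemma}\label{lem:free}
Let $H$ be a nonzero form of degree $h$. Then $N_H$ has a basis of two homogeneous elements of degrees $\mu\le\nu$ with $\mu+\nu=h$. In particular $\dim(N_H)_t=(t-\mu+1)_++(t-\nu+1)_+$.
\end{lemma}

\begin{proof}
Consider $\varphi\colon S^3\to S$, $(P,Q,Y)\mapsto U^pP+V^pQ-HY$, with the gradings shifted so that in degree $t$ it maps $S_t\oplus S_t\oplus S_{t+p-h}$ to $S_{t+p}$. Since $Y$ is determined by $(P,Q)$, forgetting $Y$ is an isomorphism from $\ker\varphi$ onto $N_H$. So $N_H$ has a homogeneous basis, say of degrees $\mu_1,\dots,\mu_\rho$, and $\dim(N_H)_t=\sum_i(t-\mu_i+1)$ for large $t$. Every monomial of degree at least $2p-1$ is divisible by $U^p$ or $V^p$, so $\varphi$ is onto in large degrees, and there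
\[
\dim(N_H)_t=2(t+1)+(t+p-h+1)-(t+p+1)=2t+2-h .
\]
Comparing the two expressions gives $\rho=2$ and $\mu_1+\mu_2=h$.
\end{proof}

If $e<\mu$ or $e\ge\nu$, the lemma evaluates $D_j$ without knowledge of $\mu$. In the middle range $\mu\le e<\nu$ the space $(N_{H_j})_e$ consists of the multiples of one generator, and it is large when $\mu$ is small. We must therefore limit how a product of high powers of linear forms can divide $U^pP+V^pQ$ with $P,Q$ of low degree. Multiple factors are detected by derivatives, and in characteristic $p$ the forms $U^p$ and $V^p$ are constants for differentiation. The two partial derivatives of $U^pP+V^pQ$ are thus again combinations of $U^p$ and $V^p$, and solving this $2\times2$ system brings in the Jacobian of $P$ and $Q$, a form of low degree.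

\begin{lemma}\label{lem:jacobian}
Let $1\le\delta\le p-1$, let $P,Q\in S_\delta$ have no common factor of positive degree, and let $F=U^pP+V^pQ$. If $H'$ divides $F$ and is a product of linear forms, of which exactly $r$ are pairwise non-proportional, then $\deg H'-r\le 2\delta-2$.
\end{lemma}

\begin{proof}
Subscripts denote partial derivatives. Let $J=P_UQ_V-P_VQ_U\in S_{2\delta-2}$.

First, $J\ne0$. Euler's relations $\delta P=UP_U+VP_V$ and $\delta Q=UQ_U+VQ_V$ give
\[
\delta(PQ_V-QP_V)=UJ,\qquad \delta(PQ_U-QP_U)=-VJ .
\]
Suppose $J=0$. Since $\delta\ne0$ in $\mathbb{F}_p$, the form $P$ divides $QP_V$ and $QP_U$, hence $P_V$ and $P_U$ by coprimality. Also $P\ne0$, for otherwise $P$ and $Q$ would share a factor of positive degree. Comparing degrees gives $P_U=P_V=0$, so $\delta P=0$, a contradiction.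

Next, $F_U=U^pP_U+V^pQ_U$ and $F_V=U^pP_V+V^pQ_V$, so
\[
Q_VF_U-Q_UF_V=U^pJ,\qquad P_UF_V-P_VF_U=V^pJ .
\]
If $\ell$ is a linear form and $\ell^b\mid F$ with $b\ge1$, then $\ell^{b-1}$ divides $F_U$ and $F_V$ by the product rule, hence $U^pJ$ and $V^pJ$. As $\ell$ is coprime to $U$ or to $V$, we get $\ell^{b-1}\mid J$. Applying this to the $r$ prime powers in $H'$ produces a divisor of $J$ of degree $\deg H'-r$.
\end{proof}

Both forms in \eqref{eq:examples} attain the bound, with $\delta=p-2$ and $\delta=1$. The hypotheses $\delta\ge1$ and coprimality cannot be dropped: $U^pP+V^pP=(U+V)^pP$. The proof of the next proposition therefore removes the common factor first and treats $\delta=0$ separately.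

\begin{proposition}\label{prop:four}
Let $1\le j\le k$ and $a=\max_sa_s$. Then
\[
D_j\ \ge\ \min\Big\{\,n+1-j-h_j,\ \ p-1-k+j,\ \ p-(a-j)_+,\ \ \frac{j\,(p-k+j+1)}{j+1}\Big\}.
\]
\end{proposition}

\begin{proof}
Let $e=k-j$, and let $\mu\le\nu$ be the degrees from Lemma~\ref{lem:free} for $H=H_j$. If $e<\mu$, then $(N_{H_j})_e=0$, and \eqref{eq:Dj} gives $D_j=p+e+1-h_j$, the first quantity. If $e\ge\nu$, then $\dim(N_{H_j})_e=2e+2-h_j$, so $D_j=p-1-e$, the second quantity.

Let $\mu\le e<\nu$. Then $\dim(N_{H_j})_e=e-\mu+1$ and $D_j=p+\mu-h_j$. Let $(P_0,Q_0)\ne(0,0)$ be the basis element of degree $\mu$. Divisors of nonzero forms are forms, so $C=\gcd(P_0,Q_0)$ is a form; write $P_0=CP$, $Q_0=CQ$, where $P,Q\in S_\delta$ have no common factor of positive degree and $\delta=\mu-\deg C\le e$. Put $F=U^pP+V^pQ$, so that $H_j\mid CF$. Let $C'=\gcd(C,H_j)$ and $H'=H_j/C'$. Then $H'$ divides $(C/C')F$ and is coprime to $C/C'$, so $H'\mid F$. Since $\mu=\delta+\deg C$, $h_j=\deg H'+\deg C'$ and $\deg C'\le\deg C$,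
\begin{equation}\label{eq:middle}
D_j\ \ge\ p+\delta-\deg H' .
\end{equation}

If $\delta=0$, then $P,Q\in\mathbb{F}_p$ are not both zero, and $F=(PU+QV)^p$ because $c^p=c$ in $\mathbb{F}_p$. So $H'$ is, up to a scalar, a power of one linear form, and it divides $H_j$. Hence $\deg H'\le(a-j)_+$, and \eqref{eq:middle} gives the third quantity.

If $\delta\ge1$, let $r$ be the number of indices $s$ with $\ell_s\mid H'$. Two bounds on $r$ compete. Lemma~\ref{lem:jacobian} says that a divisor $H'$ of large degree needs many different factors: with \eqref{eq:middle},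
\[
r\ \ge\ \deg H'-2\delta+2\ \ge\ p-\delta-D_j+2 .
\]
On the other hand, each factor costs $j$: since $H'\mid H_j$, we have $\deg H'\le\sum_{\ell_s\mid H'}(a_s-j)\le n-rj$, so
\[
rj\ \le\ p+k-\deg H'\ \le\ k-\delta+D_j .
\]
Multiply the first bound by $j$ and combine it with the second. Using $j\ge1$ and $\delta\le k-j$,
\[
(j+1)D_j\ \ge\ j(p+2)-k-(j-1)\delta\ \ge\ j(p+2)-k-(j-1)(k-j)=j(p-k+j+1).
\]
This is the fourth quantity.
\end{proof}

\begin{corollary}\label{cor:Dj}
For $1\le j\le k$ we have $D_j\ge j+1$. Consequently $\sum_{j=0}^k(D_j-(j+1))\ge-1$.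
\end{corollary}

\begin{proof}
As $D_j$ is an integer, it suffices to show that each of the four quantities exceeds $j$. For the first we need $h_j\le n-2j$. If at least two $a_s$ are $\ge j$, then $h_j=\sum_{a_s\ge j}(a_s-j)\le n-2j$. Otherwise $h_j=(a-j)_+\le p-1-j\le p+k-2j$, because $a\le p-1$ and $j\le k$. The second quantity is at least $j+1$ because $k\le p-2$. The third is at least $p-(p-1-j)=j+1$ because $a\le p-1$. The fourth is at least $j(j+3)/(j+1)>j$ because $p-k\ge2$. Finally $D_0-1\ge-1$.
\end{proof}

So at most one point is lost, and only when $G\in I$. Under the hypotheses of Theorem~\ref{thm:lines}(ii) the next degree makes up for it.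

\begin{proposition}\label{prop:compensate}
If $k\le p-3$ and all $a_s\le p-2$, then $\sum_{j=0}^k(D_j-(j+1))\ge0$.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:Dj} we may assume $D_0=0$, that is, $G\in I$, and it suffices to show that $k\ge1$ and $D_1\ge3$.

If $k=0$, then $G=\alpha U^p+\beta V^p=(\alpha U+\beta V)^p$ with $\alpha,\beta\in\mathbb{F}_p$, and unique factorization gives $m=1$ and $a_1=p$, which is excluded. So $k\ge1$.

Next, $m\ge3$. Indeed $m\ge2$ because $n\ge p>a_1$. If $m=2$, then $\ell_1,\ell_2$ are coordinates on $S$, and $\ell_s^p=\alpha_sU^p+\beta_sV^p$ shows that $I=(\ell_1^p,\ell_2^p)$. The monomial $G=\ell_1^{a_1}\ell_2^{a_2}$ with $a_1,a_2<p$ is not in this ideal.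

Now evaluate the four quantities of Proposition~\ref{prop:four} at $j=1$. Since all $a_s\ge1$, we have $h_1=n-m$, so the first is $m\ge3$. The second is $p-k\ge3$. The third is $p-(a-1)\ge3$ because $a\le p-2$. The fourth is $(p-k+2)/2\ge5/2$. Hence the integer $D_1$ is at least $3$.
\end{proof}

\begin{remark}
For $k=p-2$ no compensation is possible: there $D_j\le\dim R_{2p-2-j}=j+1$ for all $j\le k$, so the point lost in the first example of \eqref{eq:examples} stays lost.
\end{remark}

\section{The low degrees and the end of the proof}\label{sec:end}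

It remains to bound the bracket in \eqref{eq:master}. The function $T$ is increasing on nonnegative integers, $T(0)=0$, and $T(x+y)=T(x)+T(y)+xy$. So $T$ is superadditive, and $\sum_sT(c_s)$ is largest when all the weight sits on one line. The hypothesis $a_s\le p-2$ forbids exactly the extreme value $c_s=M$.

\begin{lemma}\label{lem:T}
If $k\le p-3$ and all $a_s\le p-2$, then $T(M)-\sum_sT(c_s)\ge\max(1,M-1)$.
\end{lemma}

\begin{proof}
Here $M\ge1$, and $c_s\le M-1$ for all $s$. Let $q$ be the number of $s$ with $c_s\ge1$. If $q\le1$, then $\sum_sT(c_s)\le T(M-1)=T(M)-M$, and $M\ge\max(1,M-1)$. If $q\ge2$, then $\sum_sc_s\le n-q(k+1)\le p+k-2(k+1)=M$, so $M\ge2$ and $\max(1,M-1)=M-1$. Let $c_1\ge1$, say. The other $c_s$ add up to at most $M-c_1$, so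
\[
\sum_sT(c_s)\le T(c_1)+T(M-c_1)=T(M)-c_1(M-c_1).
\]
Since $1\le c_1\le M-1$, we have $c_1(M-c_1)-(M-1)=(c_1-1)(M-c_1-1)\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lines}(ii) and (iii)]
(ii) Insert Lemma~\ref{lem:T} and Proposition~\ref{prop:compensate} into \eqref{eq:master}, and note that $M-1=p-k-3$.

(iii) For $k=p-2$ we have $M=0$, and $a_s\le p-1=k+1$ gives $c_s=0$ for all $s$, so the bracket in \eqref{eq:master} is zero. By Corollary~\ref{cor:Dj}, $|X|\ge(k+2)p-1=p^2-1$.
\end{proof}

\begin{remark}
For the conjecture alone, Proposition~\ref{prop:compensate} can be skipped: the gain of at least $1$ in Lemma~\ref{lem:T} pays for the loss of at most $1$ in Corollary~\ref{cor:Dj}, which gives $|X|\ge(k+2)p$. The proposition is what yields the strict inequality and the sharp gap in Theorem~\ref{thm:structure}.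
\end{remark}

\begin{thebibliography}{9}

\bibitem{MPW}
Greg Martin, Alexis Peilloux, and Erick B. Wong,
\emph{Lower bounds for sumsets of multisets in $\mathbb{Z}_p^2$},
arXiv:1107.4392 (2011).

\end{thebibliography}
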